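# Homogeneous closed $G_2$-structures: every Laplace eigenform is parallel

## 1. Left-invariant eigenforms on unimodular groups

**Definition ($G_2$-structure).** A $G_2$-structure on a $7$-manifold $M$ is a $3$-form $\varphi$ which at every point takes, in a suitable coframe, the form
$$\varphi=(e^{12}+e^{34}+e^{56})\wedge e^7+\rho,\qquad \rho=\mathrm{Re}\,\Omega=e^{135}-e^{146}-e^{236}-e^{245},\tag{1.1}$$
where $\Omega=(e^1+ie^2)(e^3+ie^4)(e^5+ie^6)$. Here $e^{12}=e^1\wedge e^2$, and we often drop the wedge sign. The stabilizer of (1.1) in $GL(7,\mathbb R)$ is the group $G_2\subset SO(7)$. So there is a well-defined metric $g$ for which $(e^i)$ is orthonormal, and a volume form $\mathrm{vol}=e^{1\dots7}$; hence a Hodge star and a Hodge Laplacian $\Delta$.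

**Definition (closed, torsion, parallel, eigenform).** The structure is closed if $d\varphi=0$. Then the only surviving torsion form is the $2$-form $\tau=-{*d{*\varphi}}$, and
$$d{*\varphi}=\tau\wedge\varphi,\qquad d\tau=\Delta\varphi.\tag{1.2}$$
It is parallel if $\tau=0$ (for instance the constant form (1.1) on $\mathbb R^7$). A closed structure is an eigenform if $\Delta\varphi=c\,\varphi$ with $c$ a constant. The pair $(M,\varphi)$ is homogeneous if the diffeomorphisms preserving $\varphi$ act transitively on $M$.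

The question, posed in Jorge Lauret, "Laplacian solitons: questions and homogeneous examples", arXiv:1703.01853 (2017), is whether a homogeneous closed $G_2$-structure with $\tau\neq0$ can be an eigenform.

We need some linear algebra about $\tau$. On $2$-forms, $\alpha\mapsto{*(\varphi\wedge\alpha)}$ has eigenvalue $2$ on the $7$-dimensional space $\Lambda^2_7=\{\iota_v\varphi\}$ and $-1$ on its orthogonal complement $\Lambda^2_{14}\cong\mathfrak g_2$. By (1.2), ${*(\tau\wedge\varphi)}={*d{*\varphi}}=-\tau$. So $\tau\in\Lambda^2_{14}$, that is,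
$$\tau\wedge\varphi=-{*\tau},\qquad \langle\tau,\iota_v\varphi\rangle=0\ \text{ for all }v,\qquad \tau\wedge{*\varphi}=0,\qquad \tau\wedge\tau\wedge\varphi=-|\tau|^2\,\mathrm{vol}.\tag{1.3}$$
The third identity holds because $\alpha\mapsto\alpha\wedge{*\varphi}$ is a $G_2$-map from the irreducible $14$-dimensional $\Lambda^2_{14}$ to $\Lambda^6\cong\mathbb R^7$, hence zero. The fourth follows from the first. Form norms are normalized by $|e^{12}|=1$.

**Example (a closed structure that is not an eigenform).** Take real numbers $s_1+s_2+s_3=0$, not all zero, and the Lie algebra $\mathbb Re_7\ltimes\mathbb R^6$ with $[e_7,e_{2i-1}]=s_ie_{2i-1}$, $[e_7,e_{2i}]=s_ie_{2i}$. Put $\epsilon_1=e^{12}$, $\epsilon_2=e^{34}$, $\epsilon_3=e^{56}$, $\omega=\sum\epsilon_i$. Then $de^7=0$, $de^{2i}=-s_ie^7\wedge e^{2i}$, likewise for $e^{2i-1}$. So $d\epsilon_i=-2s_ie^7\epsilon_i$ and $d\rho=-(s_1+s_2+s_3)e^7\rho=0$, while $d(\omega e^7)=d\omega\wedge e^7=0$: the left-invariant form (1.1)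 is closed. Now ${*\varphi}=\frac12\omega^2+{*\rho}$, where ${*\rho}$ is divisible by $e^7$ and therefore closed. Hence
$$d{*\varphi}=\omega\,d\omega=-2e^7\big((s_1+s_2)\epsilon_1\epsilon_2+(s_2+s_3)\epsilon_2\epsilon_3+(s_3+s_1)\epsilon_3\epsilon_1\big)=2e^7(s_3\epsilon_1\epsilon_2+s_1\epsilon_2\epsilon_3+s_2\epsilon_3\epsilon_1).$$
Since ${*\epsilon_1}=\epsilon_2\epsilon_3e^7$ and cyclically, comparison with $-{*\tau}$ gives $\tau=-2\sum s_i\epsilon_i$, and $\Delta\varphi=d\tau=4\sum s_i^2\,\epsilon_i\wedge e^7\neq0$. There is no $\rho$-component, so $\varphi$ is not an eigenform.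

Recall that a Lie algebra is unimodular if $H(X):=\mathrm{tr}\,\mathrm{ad}X$ vanishes identically. The algebra of the example is unimodular; $\langle T,E\rangle$ with $[T,E]=E$, which we call $\mathfrak{aff}$, is not: $H(T)=1$.

**Proposition 1.1 (the easy case).** Let $\varphi$ be a left-invariant closed $G_2$-structure on a unimodular Lie group with $\Delta\varphi=\lambda\varphi$, $\lambda$ constant. Then $\tau=0$.

*Proof.* First, $\lambda$ is determined by $\tau$. By (1.3),
$$0=d(\tau\wedge{*\varphi})=\lambda\varphi\wedge{*\varphi}+\tau\wedge\tau\wedge\varphi=(7\lambda-|\tau|^2)\,\mathrm{vol}.$$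
Second, every left-invariant $6$-form is $\iota_X\mathrm{vol}$ for some $X$ in the Lie algebra, and $d\iota_X\mathrm{vol}=L_X\mathrm{vol}=-H(X)\mathrm{vol}=0$, because $L_X$ acts on forms on the Lie algebra by $-\mathrm{ad}X$ in each slot. Third, apply this to the $6$-form $\tau^3$:
$$0=d(\tau^3)=3\lambda\,\tau\wedge\tau\wedge\varphi=-3\lambda|\tau|^2\,\mathrm{vol}.$$
So $\lambda|\tau|^2=0$; with $7\lambda=|\tau|^2$ this gives $\tau=0$. $\square$

On a compact $M$, Stokes' theorem replaces the second step, since $\int_Md(\tau^3)=0$.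

What changes in general? Two things. On a non-unimodular group $d\iota_X\mathrm{vol}=-H(X)\mathrm{vol}$, and $d(\tau^3)=-3\lambda|\tau|^2\mathrm{vol}$ is no contradiction; it only computes $H$ in one direction. And a homogeneous space need not be a group. Here is what we prove.

**Theorem 1.2.** Let $(M^7,\varphi)$ be a homogeneous closed $G_2$-structure with $\Delta\varphi=\lambda\varphi$, $\lambda$ constant. Then $\tau=0$.

**Theorem 1.3 (local form).** Let $\varphi$ be a closed $G_2$-structure with $\Delta\varphi=\lambda\varphi$ near a point $o$, and suppose that the germs at $o$ of vector fields $X$ with $L_X\varphi=0$ span $T_oM$. Then $\tau=0$ near $o$.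

So the answer to the question is no. Nothing is claimed about eigenforms that are not locally homogeneous.

*A non-unimodular test.* Let $\mathfrak g=\mathbb Re_7\ltimes\mathbb R^6$ be arbitrary, with any inner product. On the abelian ideal $\mathbb R^6$ every exact form restricts to zero, so $\lambda\varphi|_{\mathbb R^6}=d\tau|_{\mathbb R^6}=0$. But $|\varphi|^2=7$ and $|\iota_v\varphi|^2=3$ for a unit vector $v$, so $\varphi$ restricted to any hyperplane has $|\varphi|^2=7-3=4$. Hence $\lambda=0$, and then $|\tau|^2=7\lambda=0$. The equation $d\tau=\lambda\varphi$ forces brackets to exist. This remark will become quantitative.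

## 2. Two frames, the cross product, and coassociative planes

We also write $\tau$ for the endomorphism $\langle\tau X,Y\rangle=\tau(X,Y)$. Operators carry the Frobenius norm, and $S(X)=\frac12(X+X^t)$. The cross product is defined by $\langle X\times Y,Z\rangle=\varphi(X,Y,Z)$. For a unit vector $v$, $v\times\cdot$ is an orthogonal complex structure on $v^\perp$; since $G_2$ is transitive on unit vectors, it suffices to look at $v=e_7$ in (1.1), where $e_7\times e_1=e_2$, $e_7\times e_3=e_4$, $e_7\times e_5=e_6$. In the same way one reads off from $\iota_{e_7}\varphi=\omega$ that $(\iota_v\varphi)^3=6\,\iota_v\mathrm{vol}$ for unit $v$.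

The stabilizer of $e_7$ in $G_2$ is $SU(3)$ acting on $e_7^\perp=\mathbb C^3$. It contains a maximal torus of $G_2$, so after conjugation
$$\tau=a\,e^{12}+b\,e^{34}+c\,e^{56},\qquad a+b+c=0,\tag{2.1}$$
that is, $\tau=\mathrm{diag}(ia,ib,ic)$ on $\mathbb C^3$, $\tau e_7=0$ and $|\tau|^2=a^2+b^2+c^2$.

A second frame, also with $\mathrm{vol}=e^{1\dots7}$, is
$$\begin{aligned}\varphi&=e^{123}+e^1(e^{45}+e^{67})+e^2(e^{46}-e^{57})-e^3(e^{47}+e^{56}),\\ {*\varphi}&=e^{4567}+e^{2367}+e^{2345}+e^{1357}-e^{1346}-e^{1256}-e^{1247}.\end{aligned}\tag{2.2}$$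

**Fact (F2).** $G_2$ is transitive on orthonormal triples with $\varphi(x_1,x_2,x_3)=0$ (textbook). So such a triple is $(e_5,e_6,e_7)$ in a frame (2.2). Put $n_0=e_4$ and $P_i=x_j\times x_k$ for $(i,j,k)$ cyclic. One reads off $(P_1,P_2,P_3)=(e_1,e_2,-e_3)$, so the $P_i$ are orthonormal and $\varphi(P_1,P_2,P_3)=-1$. The space $C=\{v:\varphi(v,x_i,x_j)=0\ \forall i,j\}=\langle P_1,P_2,P_3\rangle^\perp$ equals $\langle n_0,x_1,x_2,x_3\rangle$, and $\iota_{P_i}\varphi|_C=n_0\wedge x_i+x_j\wedge x_k$, where vectors also denote their dual forms. For example $\iota_{e_2}\varphi|_C=e^{46}-e^{57}=n_0\wedge x_2+x_3\wedge x_1$.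

**Definition and Fact (F1).** A $4$-plane $C$ is coassociative if $\varphi|_C=0$. Take three orthonormal vectors in $C$ and apply (F2): the fourth direction also lies in $\{v:\varphi(v,x_i,x_j)=0\}$, so $C=\langle e_4,e_5,e_6,e_7\rangle$ in a frame (2.2), which is the standard example. Let $P=C^\perp$, and orient $C$ by ${*\varphi}|_C$. From (2.2): $\varphi(P,P,C)=0$; $\varphi|_P=\pm\mathrm{vol}_P$; ${*\varphi}|_C=\mathrm{vol}_C$; ${*\varphi}$ has no component in $\Lambda^1P\otimes\Lambda^3C$; for $A\in P$ the form $\iota_A\varphi|_C$ is self-dual of norm $\sqrt2|A|$. For $A\notin C$ the form $\iota_A\varphi|_C$ depends only on the nonzero $P$-part of $A$, so it is a nonzero self-dual form and is nondegenerate.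

## 3. From the manifold to a pair of Lie algebras

**Theorem 1.3 implies Theorem 1.2.** We may assume $M$ connected, because the automorphisms preserving a component act transitively on it. $\mathrm{Aut}(M,\varphi)$ is a closed subgroup of the isometry group, hence a second countable Lie group. It acts transitively, so orbit maps are submersions and the fundamental fields, which satisfy $L_X\varphi=0$, span every $T_oM$. Theorem 1.3 gives $\tau=0$ near every point.

From here on we are in the situation of Theorem 1.3.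

**The algebras.** Let $\mathfrak g$ be the set of germs at $o$ of fields with $L_X\varphi=0$, with the *negative* of the vector field bracket, and $\mathfrak k=\{X\in\mathfrak g:X_o=0\}$. Then $\mathfrak g/\mathfrak k=T_oM$. These fields are Killing, so they are determined by their $1$-jet: $X\mapsto((\nabla X)_o,X_o)\in\mathfrak{so}(7)\oplus\mathbb R^7$ is injective and $\dim\mathfrak g<\infty$. For $\kappa\in\mathfrak k$ the flow consists of local isometries fixing $o$, which act on $1$-jets by conjugation and by their differential. So the injection intertwines $\mathrm{ad}\,\kappa$ with the natural action of $(\nabla\kappa)_o\in\mathfrak{so}(7)$, up to a common sign. The standard inner product on $\mathfrak{so}(7)\oplus\mathbb R^7$ is invariant under this action. Hence: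

* $\mathrm{ad}\,\mathfrak k$ is skew for some inner product on $\mathfrak g$;
* $\mathfrak k$ acts faithfully on $\mathfrak g/\mathfrak k$ (there $\kappa$ acts by $(\nabla\kappa)_o$ up to sign, and $\kappa_o=0$), and it acts through $\mathfrak g_2$, since the flow preserves $\varphi_o$.

**Forms.** For an invariant germ $\alpha$ of a $p$-form ($L_X\alpha=0$ for $X\in\mathfrak g$) put $\hat\alpha(X_1,\dots,X_p)=\alpha_o(X_1,\dots,X_p)$. We claim $\widehat{d\alpha}=d\hat\alpha$, with the Chevalley–Eilenberg differential on $\Lambda\mathfrak g^*$. In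
$$d\alpha(X_0,\dots,X_p)=\sum_i(-1)^iX_i\big(\alpha(\dots\widehat{X_i}\dots)\big)+\sum_{i<j}(-1)^{i+j}\alpha([X_i,X_j]_{vf},\dots)$$
invariance gives $X_i(\alpha(\dots))=\sum_j\alpha(\dots,[X_i,X_j]_{vf},\dots)$. For a pair $i<j$, moving the bracket to the front, the term from $i$ is $(-1)^{i+j-1}\alpha([X_i,X_j]_{vf},\dots)$, and the term from $j$ is $(-1)^{j+i}\alpha([X_j,X_i]_{vf},\dots)$, the same. So the total is $-\sum_{i<j}(-1)^{i+j}\alpha([X_i,X_j]_{vf},\dots)$, which is the Chevalley–Eilenberg formula for the negative bracket. In particular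
$$d\tau(X,Y,Z)=-\tau([X,Y],Z)-\tau([Y,Z],X)-\tau([Z,X],Y).\tag{3.1}$$

**Definition (basic form).** $\alpha\in\Lambda\mathfrak g^*$ is basic if $\iota_\kappa\alpha=0$ and $L_\kappa\alpha=0$ for all $\kappa\in\mathfrak k$. *Example:* $\mathfrak g=\mathfrak{so}(3)$, $[E_i,E_j]=E_k$ cyclically, $\mathfrak k=\mathbb RE_3$. There is no nonzero basic $1$-form, and $E^{12}$ is basic; $E^{12}=-dE^3$, although $E^3$ is not basic.

Each $\hat\alpha$ is basic: $\iota_\kappa\hat\alpha=0$, and $L_\kappa\hat\alpha=\iota_\kappa d\hat\alpha=\iota_\kappa\widehat{d\alpha}=0$. The differential of a basic form is basic. From now on $\varphi,{*\varphi},\tau,\mathrm{vol}$ denote basic elements of $\Lambda\mathfrak g^*$ with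
$$d\varphi=0,\qquad d{*\varphi}=\tau\varphi,\qquad d\tau=\lambda\varphi.\tag{3.2}$$
In $\Lambda\mathfrak g^*$ the operator $L_X=d\iota_X+\iota_Xd$ acts by $-\mathrm{ad}X$ in each slot. An invariant germ vanishing at $o$ vanishes near $o$, since the local flows of $\mathfrak g$ move $o$ to all nearby points; so *it suffices to show $\tau_o=0$.*

**The form $H$.** $H(X)=\mathrm{tr}\,\mathrm{ad}_{\mathfrak g}X$ vanishes on $\mathfrak k$ (skewness) and on $[\mathfrak g,\mathfrak g]$, so it is a closed basic $1$-form. A $\mathfrak k$-fixed vector of $\mathfrak g/\mathfrak k$ lifts, by complete reducibility, to $X\in\mathfrak g$ with $[\mathfrak k,X]=0$. Then $\iota_X$ preserves basic forms (as $L_\kappa\iota_X=\iota_XL_\kappa+\iota_{[\kappa,X]}$), $\mathrm{ad}X$ descends to $\mathfrak g/\mathfrak k$ with trace $H(X)$, and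
$$d\iota_X\mathrm{vol}=L_X\mathrm{vol}=-H(X)\,\mathrm{vol},\tag{3.3}$$
because $d\,\mathrm{vol}$ is a basic $8$-form, hence $0$.

**Principle (R).** *If $\mathfrak l\subset\mathfrak g$ is a subalgebra with $\mathfrak g=\mathfrak k\oplus\mathfrak l$, then restriction of forms to $\mathfrak l$ commutes with $d$. So $\mathfrak l\cong T_oM$ is a $7$-dimensional Lie algebra with forms satisfying (3.2), that is, data with $\mathfrak k=0$, realized by a left-invariant structure on a Lie group.*

**Assume from now on, for contradiction, that $\tau_o\neq0$ and (3.2) holds.** We call this "data".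

## 4. The kernel of $\tau$ sees the trace form

This section extracts what the easy argument still gives.

**Lemma 4.1.**

(a) $7\lambda=|\tau|^2$; in particular $\lambda>0$.

(b) In a frame (1.1) with (2.1) one has $abc\ne0$. The vector $\xi=e_7$, which spans $\ker\tau$, is $\mathfrak k$-fixed, and $abc\,H(\xi)=\frac12\lambda|\tau|^2$. In particular $\mathfrak g$ is not unimodular.

(c) $\mathrm{Ric}=-\frac3{14}|\tau|^2g+\frac12\tau\tau^t$ and $\mathrm{scal}=-\frac12|\tau|^2$.

(d) $\Theta:=\tau\wedge\tau-2\lambda{*\varphi}$ is closed.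

*Proof.* (a) is the first step of the proof of Proposition 1.1.

(b) We have $d(\tau^3)=3\lambda\tau^2\varphi=-3\lambda|\tau|^2\mathrm{vol}\neq0$ and $\tau^3=6abc\,e^{123456}=6abc\,\iota_\xi\mathrm{vol}$; so $abc\neq0$ and $\ker\tau=\mathbb R\xi$. As $\mathfrak k$ acts skewly on $T_oM$ and preserves this line, it kills $\xi$. By (3.3), $d(\tau^3)=-6abc\,H(\xi)\mathrm{vol}$. Compare.

(c) For closed structures, Bryant (*Some remarks on $G_2$-structures*, 2006, (4.30)) gives
$$\mathrm{Ric}=\tfrac14|\tau|^2g-\tfrac14\,j\big(d\tau-\tfrac12{*(\tau\wedge\tau)}\big),\qquad j(\gamma)(v,w)={*(\iota_v\varphi\wedge\iota_w\varphi\wedge\gamma)},\qquad j(\varphi)=6g.$$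
Here ${*(\tau\wedge\tau)}=2(ab\,e^{567}+bc\,e^{127}+ca\,e^{347})$. To compute $j(e^{567})$ we need $\iota_{e_i}\varphi$ modulo $e^5,e^6,e^7$:
$$\iota_{e_5}\varphi\equiv e^{13}-e^{24},\quad\iota_{e_6}\varphi\equiv-e^{14}-e^{23},\quad\iota_{e_7}\varphi\equiv e^{12}+e^{34},\quad\iota_{e_i}\varphi\equiv0\ (i\le4).$$
Each of the first three squares to $2e^{1234}$, and the products of distinct ones vanish. So $j(e^{567})$ is $2g$ on $\langle e_5,e_6,e_7\rangle$ and $0$ on the rest and on mixed pairs. Cyclic permutation of the three complex lines preserves $\varphi$, which gives the other two terms. So $\mathrm{Ric}$ is diagonal. With $d\tau=\lambda\varphi$ and $\lambda=\frac17|\tau|^2$, the multiple of $g$ is $\frac14-\frac6{28}=\frac1{28}$ times $|\tau|^2$, and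
$$\mathrm{Ric}(e_7,e_7)=\tfrac1{28}|\tau|^2+\tfrac12(ab+bc+ca)=\big(\tfrac1{28}-\tfrac14\big)|\tau|^2=-\tfrac3{14}|\tau|^2,$$
since $a+b+c=0$ gives $ab+bc+ca=-\frac12|\tau|^2$. On $\langle e_5,e_6\rangle$ we get $\frac1{28}|\tau|^2+\frac12ab$; from $(a+b)^2=c^2$ we have $ab=c^2-\frac12|\tau|^2$, so this is $-\frac3{14}|\tau|^2+\frac12c^2$. Similarly for the other lines. The trace is $-\frac32|\tau|^2+|\tau|^2$.

(d) $d(\tau^2)=2\lambda\,\tau\varphi=2\lambda\,d{*\varphi}$. $\square$

**Numbers.** Replacing $\varphi$ by $t^3\varphi$ changes $g,\tau,\lambda$ to $t^2g,t\tau,t^{-2}\lambda$, so we may scale to $|\tau|=1$, $\lambda=\frac17$. Let $x=\max(a^2,b^2,c^2)$, say $x=c^2$. Since $|a+b|=|c|\ge|a|,|b|$ and $ab\neq0$, $a$ and $b$ have equal sign, so $0<ab=\frac{2x-1}2\le\frac{(a+b)^2}4=\frac x4$. Hence $\frac12<x\le\frac23$, and by (b)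
$$H(\xi)^2=\frac1{196\,a^2b^2c^2}=\frac1{49\,x(2x-1)^2}\ge\frac{27}{98},\qquad|\tau v|^2\le x|v|^2\ \text{ for all }v.\tag{4.1}$$

## 5. Trivial isotropy: a nearly scalar-flat ideal, and why this is not yet enough

Sections 5 to 7 prove the following.

**Proposition 5.1.** There are no data with $\mathfrak k=0$.

So let $\dim\mathfrak g=7$, $\mathfrak k=0$, $|\tau|=1$. The sensible first approach is to play the curvature of Lemma 4.1(c) against the general formulas for left-invariant metrics (Besse, *Einstein Manifolds*, 7.38–7.39). With $B$ the Killing form and $H$ also the dual vector,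
$$\mathrm{Ric}(X,X)=-\tfrac12\sum_i|[X,e_i]|^2-\tfrac12B(X,X)+\tfrac14\sum_{i,j}\langle[e_i,e_j],X\rangle^2-\langle[H,X],X\rangle,\tag{5.1}$$
$$\mathrm{scal}=-\tfrac14\sum_{i,j}|[e_i,e_j]|^2-\tfrac12\mathrm{tr}B-|H|^2.$$

**Step 1: the curvature of $\ker H$.** Let $\mathfrak u=\ker H\supset[\mathfrak g,\mathfrak g]$. It is an ideal of dimension $6$, and it is unimodular because $\mathrm{ad}X$ maps $\mathfrak g$ into $\mathfrak u$, so $\mathrm{tr}_{\mathfrak u}\mathrm{ad}X=H(X)=0$ for $X\in\mathfrak u$. Let $h\perp\mathfrak u$ be the unit vector along $H$ and $D=\mathrm{ad}h|_{\mathfrak u}$. As $[\mathfrak g,\mathfrak g]\perp h$, (5.1) gives $\mathrm{Ric}(h,h)=-\frac12(|D|^2+\mathrm{tr}D^2)=-|S(D)|^2$. For $X\in\mathfrak u$ we have $B(X,X)=B_{\mathfrak u}(X,X)$. Separating the brackets with $h$ in the second formula, $\mathrm{scal}=\mathrm{scal}_{\mathfrak u}-\frac12|D|^2-\frac12\mathrm{tr}D^2-|H|^2=\mathrm{scal}_{\mathfrak u}-|S(D)|^2-|H|^2$. By Lemma 4.1(c), $|S(D)|^2=\frac3{14}-\frac12|\tau h|^2$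 and $\mathrm{scal}=-\frac12$, so
$$\varepsilon:=-\mathrm{scal}_{\mathfrak u}=\tfrac27-|H|^2+\tfrac12|\tau h|^2.$$

**Step 2: an upper bound.** Put $v=\langle h,\xi\rangle^2$; it lies in $(0,1]$ since $H(\xi)=|H|\langle h,\xi\rangle\neq0$. Then $|H|^2=H(\xi)^2/v\ge\frac{27}{98v}$ and, as $\tau\xi=0$, $|\tau h|^2\le\frac23(1-v)$. By AM–GM, $\frac v3+\frac{27}{98v}\ge2\sqrt{\frac9{98}}=\frac{3\sqrt2}7$, so
$$\varepsilon\le\tfrac27+\tfrac13-\tfrac v3-\tfrac{27}{98v}\le\varepsilon_0:=\tfrac{13-9\sqrt2}{21}<0.01296.\tag{5.2}$$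

**Step 3: a formula from below.** Let $\mathfrak n\subset\mathfrak u$ be a nilpotent ideal of $\mathfrak g$ with $\mathfrak u/\mathfrak n$ unimodular, $\mathfrak p'=\mathfrak n^\perp\cap\mathfrak u$ with orthonormal basis $A_i$, and $|\mu_{\mathfrak n}|^2=\sum_{i,j}|[e_i,e_j]|^2$ over an orthonormal basis of $\mathfrak n$. For $X\in\mathfrak n$, $Y\in\mathfrak u$ the operator $\mathrm{ad}X\,\mathrm{ad}Y$ maps $\mathfrak u$ into $\mathfrak n$ and lowers the lower central series of $\mathfrak n$, so it is nilpotent and $B_{\mathfrak u}(\mathfrak n,\cdot)=0$. For $A\in\mathfrak p'$, $B_{\mathfrak u}(A,A)=\mathrm{tr}_{\mathfrak u/\mathfrak n}(\mathrm{ad}A)^2+\mathrm{tr}(\mathrm{ad}A|_{\mathfrak n})^2$. Put $S_A:=S(\mathrm{ad}A|_{\mathfrak n})$, so $|S_A|^2=\frac12(|\mathrm{ad}A|_{\mathfrak n}|^2+\mathrm{tr}(\mathrm{ad}A|_{\mathfrak n})^2)$. Splitting $\frac14\sum|[\cdot,\cdot]|^2+\frac12\mathrm{tr}B_{\mathfrak u}$ along $\mathfrak u=\mathfrak p'\oplus\mathfrak n$ gives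
$$\varepsilon=-\mathrm{scal}(\mathfrak u/\mathfrak n)+\tfrac14|[\mathfrak p',\mathfrak p']_{\mathfrak n}|^2+\sum_i|S_{A_i}|^2+\tfrac14|\mu_{\mathfrak n}|^2,\tag{5.3}$$
where $\mathfrak u/\mathfrak n$ carries the metric of $\mathfrak p'$: the $\mathfrak p'$-components of $[A_i,A_j]$ together with $\mathrm{tr}_{\mathfrak u/\mathfrak n}$ make the first term, the brackets $[\mathfrak p',\mathfrak n]$ are counted twice in $\frac14\sum$ and make the third.

**Where curvature alone stops.** If $\mathfrak u/\mathfrak n$ is abelian, (5.3) says $\varepsilon\ge0$, and (5.2) says $\varepsilon\le\varepsilon_0$. Since $\varepsilon_0>0$, a thin window remains and the two do not contradict each other.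

**What gets past it.** The window says that $\mathfrak u$ has brackets that are almost invisible to (5.3). On the other hand $d\tau=\lambda\varphi$ with $\lambda=\frac17$ needs brackets, as the test with $\mathbb R^6$ in Section 1 showed. So we restrict $d\tau=\lambda\varphi$ to the nilradical and its neighbors and turn it into a lower bound for $\varepsilon$ that beats $\varepsilon_0$. Where brackets drop out of that restriction, the plane is coassociative and exact identities take over.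

## 6. Solvable algebras

Let $\mathfrak g$ be solvable, $\mathfrak n$ its nilradical, $\mathfrak p=\mathfrak n^\perp$. Then $[\mathfrak g,\mathfrak g]\subset\mathfrak n\subset\mathfrak u$ (elements of $\mathfrak n$ are $\mathrm{ad}$-nilpotent), so $h\in\mathfrak p$, and $\mathfrak g/\mathfrak n$ and $\mathfrak u/\mathfrak n$ are abelian; $\mathrm{scal}(\mathfrak u/\mathfrak n)=0$.

**Step 1: the possible nilradicals.** This limits us to four cases. Let $k=\dim\mathfrak n/[\mathfrak n,\mathfrak n]$; we claim $\dim\mathfrak g/\mathfrak n\le k$. The operators of $\mathfrak g/\mathfrak n$ on $\mathfrak n/[\mathfrak n,\mathfrak n]$ commute. If $\mathrm{ad}A$ is nilpotent there, it is nilpotent on all quotients of the lower central series, which are equivariant images of tensor powers of $\mathfrak n/[\mathfrak n,\mathfrak n]$ and on which $\mathfrak n$ acts trivially. So every element of $\mathbb RA+\mathfrak n$ acts nilpotently on $\mathfrak n$, and $\mathbb RA+\mathfrak n$ is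 an ideal (as $[\mathfrak g,\mathfrak g]\subset\mathfrak n$), nilpotent by Engel; hence $A\in\mathfrak n$. Thus the real-linear map from $\mathfrak g/\mathfrak n$ to the $k$ joint complex eigenvalues is injective. Nonreal weights come in conjugate pairs, so its image has real dimension at most $k$. It follows that $7-\dim\mathfrak n\le\dim\mathfrak n$, so $\dim\mathfrak n\ge4$. If $\dim\mathfrak n=4$, then $k\ge3$, so $\mathfrak n=\mathbb R^4$ or $\mathfrak h_3\oplus\mathbb R$ (the remaining $4$-dimensional nilpotent algebra has $k=2$); here $\mathfrak h_3$ is the Heisenberg algebra. Also $\mathfrak n\neq\mathfrak g$ by non-unimodularity.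

**Step 2: $\dim\mathfrak n=6$.** Then $\mathfrak n=\mathfrak u$ and $|d\tau|_{\mathfrak n}|^2=\lambda^2|\varphi|_{\mathfrak n}|^2=\frac1{49}(7-3)=\frac4{49}$. With $t_{ijk}=\tau([e_i,e_j],e_k)$ and $t_{ijk}^2=t_{jik}^2$,
$$|d\tau|_{\mathfrak n}|^2=\sum_{i<j<k}(t_{ijk}+t_{jki}+t_{kij})^2\le3\sum_{i<j<k}(t_{ijk}^2+t_{jki}^2+t_{kij}^2)\le\tfrac32\sum_{i,j,k}t_{ijk}^2\le\tfrac32x|\mu_{\mathfrak n}|^2\le|\mu_{\mathfrak n}|^2.$$
So by (5.3) $\varepsilon\ge\frac14|\mu_{\mathfrak n}|^2\ge\frac1{49}>\varepsilon_0$. Contradiction.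

**Step 3: $\dim\mathfrak n=5$.** The purpose is the same: bound $|\mu_{\mathfrak n}|$ below by $\varphi|_{\mathfrak n}$, now with the bracket table in hand.

A maximal abelian ideal $\mathfrak b$ of a nilpotent algebra is self-centralizing: otherwise its centralizer modulo $\mathfrak b$ is a nonzero ideal of $\mathfrak n/\mathfrak b$, it contains a nonzero central element of $\mathfrak n/\mathfrak b$, represented by $y$, and $\mathfrak b+\mathbb Ry$ is a larger abelian ideal. So if $\dim\mathfrak b=m$, $\mathfrak n/\mathfrak b$ embeds into the strictly triangular $m\times m$ matrices and $5\le m+\frac{m(m-1)}2$, that is, $m\ge3$. As $\mathfrak n$ acts nilpotently on $\mathfrak b$, there are ideals $\mathfrak a\supset\langle e_4,e_5\rangle\supset\langle e_5\rangle$ of $\mathfrak n$ with $\mathfrak a=\langle e_3,e_4,e_5\rangle$ abelian, $(e_i)$ an orthonormal basis of $\mathfrak n$, and $\mathfrak n$ acting trivially on the successive quotients. As $\mathfrak n/\mathfrak a$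 is abelian, for $i=1,2$
$$[e_i,e_5]=0,\quad[e_i,e_4]=\alpha_ie_5,\quad[e_i,e_3]=\beta_ie_4+\beta_i'e_5,\quad[e_1,e_2]=\zeta_3e_3+\zeta_4e_4+\zeta_5e_5.$$
Let $N=\frac12|\mu_{\mathfrak n}|^2$, the sum of squares of all coefficients; $F=d\tau|_{\mathfrak n}=\lambda\varphi|_{\mathfrak n}$, $\tau_{ij}=\tau(e_i,e_j)$.

By (3.1), $F_{145}=F_{245}=F_{345}=0$ (for example $F_{i45}=-\alpha_i\tau_{55}=0$). So $e_4\times e_5\in\mathfrak n^\perp$. Let $J=e_5\times\cdot$ on $e_5^\perp$ and $p=Je_4\in\mathfrak n^\perp=\langle p,p'\rangle$, with $p'\perp p$ a unit vector. Then $Jp'$ is orthogonal to $e_5$, to $p'$, to $Je_4=p$ and to $Jp=-e_4$; so $Jp'\in\langle e_1,e_2,e_3\rangle$. The orthogonal complement $L$ of $Jp'$ in $\langle e_1,e_2,e_3\rangle$ is the third complex line in $e_5^\perp=\langle e_4,p\rangle\oplus\langle p',Jp'\rangle\oplus L$. As $J(Jp')=-p'\perp\mathfrak n$, $\iota_{e_5}\varphi$ restricted to $\langle e_1,e_2,e_3\rangle$ is the area form of $L$, and $(F_{135},F_{235},F_{125})$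 has norm $\lambda$. The argument used only $e_4\times e_5\in\mathfrak n^\perp$, so exchanging $e_4,e_5$, $(F_{134},F_{234},F_{124})$ also has norm $\lambda$. By (3.1),
$$F_{i35}=-\beta_i\tau_{45},\quad F_{125}=-\zeta_3\tau_{35}-\zeta_4\tau_{45},\quad F_{i34}=\beta_i'\tau_{45}-\alpha_i\tau_{35},$$
$$F_{124}=-\zeta_3\tau_{34}+\zeta_5\tau_{45}+\alpha_2\tau_{15}-\alpha_1\tau_{25}.$$
Pair the two triples with the unit vectors $y,z\in\mathbb R^3$ along them and add: $2\lambda$ is a linear form in $(\alpha,\beta,\beta',\zeta)$, so $2\lambda\le\sqrt Q\sqrt N$, where $Q$ is the sum of squares of its coefficients. The coefficients of $\beta_i,\zeta_4,\beta'_i,\zeta_5$ are $\pm\tau_{45}$ times the entries of $y$ and $z$, and those of $\zeta_3,\alpha_1,\alpha_2$ give the rest: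
$$Q=2\tau_{45}^2+(y_3\tau_{35}+z_3\tau_{34})^2+(z_1\tau_{35}+z_3\tau_{25})^2+(z_2\tau_{35}-z_3\tau_{15})^2$$
$$\le2\tau_{45}^2+2(\tau_{35}^2+\tau_{34}^2)+(\tau_{35}^2+\tau_{15}^2+\tau_{25}^2).$$
For the last two squares: the matrix $W$ with rows $(\tau_{35},0,\tau_{25})$, $(0,\tau_{35},-\tau_{15})$ has $WW^t=\tau_{35}^2\mathrm{Id}+uu^t$, $u=(\tau_{25},-\tau_{15})$. The bound equals
$$(\tau_{15}^2+\tau_{25}^2+\tau_{35}^2+\tau_{45}^2)+(\tau_{45}^2+\tau_{34}^2)+(\tau_{35}^2+\tau_{34}^2)+\tau_{35}^2\le4x,$$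
each bracket being at most some $|\tau e_j|^2\le x$. So $N\ge\lambda^2/x\ge\frac3{98}$ and $\varepsilon\ge\frac14|\mu_{\mathfrak n}|^2=\frac12N\ge\frac3{196}>0.0153>\varepsilon_0$. Contradiction.

**Step 4: $\mathfrak n=\mathbb R^4$.** Here $\mathfrak n$ has no brackets and we use exact identities instead. We have $\varphi|_{\mathfrak n}=\lambda^{-1}d\tau|_{\mathfrak n}=0$, so $\mathfrak n$ is coassociative, with $\mathfrak p$ as its orthogonal complement. As $\mathfrak g/\mathfrak n$ is abelian, $H(P)=\mathrm{tr}\,\mathrm{ad}P|_{\mathfrak n}$ for $P\in\mathfrak p$. For a $4$-form $\alpha$ and an oriented orthonormal basis $n_1,\dots,n_4$ of the abelian ideal $\mathfrak n$, $d\alpha(P,n_1,\dots,n_4)=-\sum_i\alpha(n_1,\dots,[P,n_i],\dots,n_4)=-H(P)\alpha(n_1,\dots,n_4)$.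

With $\alpha={*\varphi}$ the left side is $(\tau\wedge\varphi)(P,n_1,\dots,n_4)$, which is $\tau_{\mathfrak n}\wedge\iota_P\varphi|_{\mathfrak n}$ since $\varphi|_{\mathfrak n}=0$; here $\tau_{\mathfrak n}=\tau|_{\mathfrak n}$. By self-duality,
$$-H(P)=\langle\tau_{\mathfrak n},\iota_P\varphi|_{\mathfrak n}\rangle.$$
With $\alpha=\Theta$: $H(P)\Theta|_{\mathfrak n}=0$, and $P=h$ gives $\tau_{\mathfrak n}^2=2\lambda\,\mathrm{vol}_{\mathfrak n}$. For an orthonormal frame of $\mathfrak p$ with $\varphi(P_1,P_2,P_3)=1$, (F1) gives $\iota_{P_i}\varphi=P_j\wedge P_k+\iota_{P_i}\varphi|_{\mathfrak n}$; so $\langle\tau,\iota_{P_i}\varphi\rangle=0$ reads $\tau(P_j,P_k)=-\langle\tau_{\mathfrak n},\iota_{P_i}\varphi|_{\mathfrak n}\rangle=H(P_i)$. Hence $|\tau_{\mathfrak p}|^2=|H|^2$. The forms $\iota_{P_i}\varphi|_{\mathfrak n}/\sqrt2$ are an orthonormal basis of the self-dual forms, so $|\tau_{\mathfrak n}^+|^2=\frac12|H|^2$. And $|\tau_{\mathfrak n}^+|^2-|\tau_{\mathfrak n}^-|^2=2\lambda$,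 hence $|\tau_{\mathfrak n}|^2=|H|^2-2\lambda$. The mixed part has $|\tau_{mix}|^2=7\lambda-|H|^2-(|H|^2-2\lambda)=9\lambda-2|H|^2$. Therefore $\mathrm{tr}_{\mathfrak p}\tau\tau^t=2|\tau_{\mathfrak p}|^2+|\tau_{mix}|^2=9\lambda$ and, by Lemma 4.1(c) with $\frac3{14}|\tau|^2=\frac32\lambda$,
$$\mathrm{tr}_{\mathfrak p}\mathrm{Ric}=-3\cdot\tfrac32\lambda+\tfrac92\lambda=0.$$
But $A\in\mathfrak p$ is orthogonal to $[\mathfrak g,\mathfrak g]$ and $B(A,A)=\mathrm{tr}(\mathrm{ad}A|_{\mathfrak n})^2$, so (5.1) gives $\mathrm{Ric}(A,A)\le-|S_A|^2\le0$, and $|S_h|^2\ge\frac14(\mathrm{tr}\,\mathrm{ad}h|_{\mathfrak n})^2=\frac14|H|^2>0$. Contradiction.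

**Step 5: $\mathfrak n=\mathfrak h_3\oplus\mathbb R$.** Let $\hat z\in[\mathfrak n,\mathfrak n]$, $\hat w$ be an orthonormal basis of the center of $\mathfrak n$, $e_1,e_2$ an orthonormal basis of its complement in $\mathfrak n$, $[e_1,e_2]=\mu_0\hat z$, $\mu_0\neq0$. Elements $A\in\mathfrak p$ act by derivations preserving $[\mathfrak n,\mathfrak n]$ and the center:
$$[A,\hat z]=\zeta\hat z,\quad[A,\hat w]=\gamma\hat w+y\hat z,\quad[A,e_i]=a_Ae_i+q_i\hat w+z_i\hat z,\quad\mathrm{tr}\,a_A=\zeta,\quad H=2\zeta+\gamma.$$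
Let $T=\tau(\hat z,\hat w)$, $b_i=\tau(\hat z,e_i)$; so $|b|^2+T^2\le|\tau\hat z|^2\le x$. We evaluate $d\tau=\lambda\varphi$ on triples containing $\hat z$.

(1) $d\tau(\hat z,\hat w,e_i)=0$, so $r:=\hat z\times\hat w\in\mathfrak p$, a unit vector, and $\lambda\langle r,A\rangle=d\tau(\hat z,\hat w,A)=-(\zeta+\gamma)(A)\,T$.

(2) $\lambda\varphi(\hat z,e_1,e_2)=d\tau(\hat z,e_1,e_2)=-\mu_0\tau(\hat z,\hat z)=0$. The complex structure $J=\hat z\times\cdot$ preserves $\langle\hat w,r\rangle$, hence also the $4$-space $V'=\langle\hat z,\hat w,r\rangle^\perp\ni e_1,e_2$, and $\langle Je_1,e_2\rangle=0$. So $J$ exchanges $\langle e_1,e_2\rangle$ and its complement $\mathfrak p\cap r^\perp$ in $V'$. Since $\hat z\times r=-\hat w\perp e_i$, we get $\sum_i\varphi(A,\hat z,e_i)^2=1-\langle A,r\rangle^2$ for unit $A\in\mathfrak p$.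

(3) $\lambda\varphi(A,\hat z,e_i)=d\tau(A,\hat z,e_i)=-(\zeta b+a_A^tb+Tq)_i$.

Let $A\in\mathfrak p'=\mathfrak p\cap h^\perp$ be a unit vector; $\dim\mathfrak p'=2$. Then $H(A)=0$, so $\gamma=-2\zeta$, and (1) gives $\lambda^2\langle A,r\rangle^2=T^2\zeta^2$. Dropping the contributions of $y$ and $z_i$, $|S_A|^2\ge|S(a_A)|^2+\gamma^2+\zeta^2+\frac12|q|^2=|S(a_A)|^2+5\zeta^2+\frac12|q|^2$.

Suppose $a_A$ has real eigenvalues. Write $a_A=\frac\zeta2+a_0$, $a_0$ traceless, with $S(a_0)$ having eigenvalues $\pm s$, $s\ge0$, and skew part of operator norm $t$. Then $\det a_0=t^2-s^2\le0$, so $t\le s$ and the operator norm satisfies $\|a_0\|\le2s$. Moreover $|S_A|^2\ge\frac{11}2\zeta^2+2s^2+\frac12|q|^2$. By (2), (3) and Cauchy–Schwarz,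
$$\lambda^2-T^2\zeta^2\le\big((\tfrac32|\zeta|+2s)|b|+|T||q|\big)^2\le\big((\tfrac9{22}+2)|b|^2+2T^2\big)|S_A|^2,\qquad T^2\zeta^2\le\tfrac2{11}T^2|S_A|^2.$$
So $\lambda^2\le(\frac{53}{22}|b|^2+\frac{24}{11}T^2)|S_A|^2\le\frac{53}{22}x|S_A|^2$. If $a_0=0$ (so $s=0$), the term $2|b|^2$ is absent and $\lambda^2\le(\frac9{22}|b|^2+\frac{24}{11}T^2)|S_A|^2\le\frac{24}{11}x|S_A|^2$.

The matrices $a_A$, $A\in\mathfrak p$, commute, since $[\mathfrak p,\mathfrak p]\subset\mathfrak n$ acts trivially on $\mathfrak n$ modulo its center. If all $a_A$, $A\in\mathfrak p'$, have real eigenvalues, sum over an orthonormal basis of $\mathfrak p'$ and use (5.3): $\frac2{49}\le\frac{53}{22}\cdot\frac23\varepsilon\le\frac{53}{33}\varepsilon_0<0.021$, false. Otherwise all lie in the commutant $\mathbb R\,\mathrm{Id}+\mathbb RJ'$ of one with nonreal eigenvalues, so some unit $A$ in the $2$-dimensional $\mathfrak p'$ has $a_A$ scalar, that is $a_0=0$: $\frac1{49}\le\frac{24}{11}\cdot\frac23\varepsilon\le\frac{16}{11}\varepsilon_0<0.0189$,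 false since $\frac1{49}>0.0204$.

So $\mathfrak g$ is not solvable.

## 7. Algebras with a Levi factor

Let $\mathfrak g=\mathfrak s\ltimes\mathfrak r$ be a Levi decomposition, $\mathfrak s\neq0$, still with $\mathfrak k=0$. Semisimple algebras of dimension at most $7$ have dimension $3$ or $6$. If $\dim\mathfrak s=6$, then $\mathfrak g=\mathfrak s\oplus\mathbb R$ is unimodular, excluded by Lemma 4.1(b). So $\dim\mathfrak s=3$, $\mathfrak s=\mathfrak{sl}_2(\mathbb R)$ or $\mathfrak{su}(2)$, $\dim\mathfrak r=4$. Let $V_k$ be the real irreducible $\mathfrak s$-module of dimension $k$ (for $\mathfrak{su}(2)$: $k=1,3,4,5,7,\dots$). If $\mathfrak r$ has no trivial summand, $\mathfrak g$ is perfect, hence unimodular. What remains is (i) $\mathfrak r$ trivial; (ii) $\mathfrak r=V_2\oplus2V_1$ with $\mathfrak s=\mathfrak{sl}_2(\mathbb R)$; (iii) $\mathfrak r=V_3\oplus V_1$.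

Two facts are used throughout. $[\mathfrak g,\mathfrak r]$ lies in the nilradical $\mathfrak n$. And exact $3$-forms on a unimodular $3$-dimensional algebra vanish, so *$\varphi|_{\mathfrak l}=0$ for every unimodular $3$-dimensional subalgebra $\mathfrak l$.*

**Case (i): $\mathfrak g=\mathfrak s\oplus\mathfrak r$.** We find too many vectors orthogonal to $\mathfrak u$. Since $\varphi|_{\mathfrak s}=0$, (F2) shows that $C=\{v:\varphi(v,\mathfrak s,\mathfrak s)=0\}\supset\mathfrak s$ is coassociative, so $C=\mathfrak s\oplus\mathbb Rx_0$ with $x_0\in\mathfrak r$. For $y\in\mathfrak r$ and $w,w'\in\mathfrak s$, $\lambda\varphi(y,w,w')=\tau(y,[w,w'])$; so $\tau(x_0,\mathfrak s)=0$. Let $y\in\mathfrak r\setminus\mathbb Rx_0$. Then $y\notin C$, $\iota_y\varphi|_C$ is nondegenerate, so $\varphi(y,x_0,w)\ne0$ for some $w\in\mathfrak s$. As $\lambda\varphi(y,x_0,w)=-\tau([y,x_0],w)$, we get $[y,x_0]\notin\mathbb Rx_0$. Thus $y\mapsto[y,x_0]$ is injective on $\mathfrak r/\mathbb Rx_0$,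 so $\dim[\mathfrak r,\mathfrak r]\ge3$, and equality holds since $\mathfrak r$ is solvable. So $\mathfrak n_3=[\mathfrak r,\mathfrak r]$ is nilpotent of dimension $3$, $\varphi|_{\mathfrak n_3}=0$, and $\mathfrak u=[\mathfrak g,\mathfrak g]=\mathfrak s\oplus\mathfrak n_3$ by dimension. Let $Z\ne0$ be central in $\mathfrak n_3$. For $y\in\mathfrak n_3$, $w\in\mathfrak s$: $\lambda\varphi(Z,y,w)=-\tau([Z,y],w)=0$. So $Z\times y\perp\mathfrak u$ for all $y\in\mathfrak n_3$. But $Z\times\mathfrak n_3$ is $2$-dimensional and $\mathfrak u^\perp$ is a line. Contradiction.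

**Case (ii): structure.** The centralizer $\mathfrak r^{\mathfrak s}$ of $\mathfrak s$ in $\mathfrak r$ is a $2$-dimensional subalgebra. Its elements commute with $\mathfrak s$, so they preserve $V_2$ and act on it by real scalars. Also $V_2=[\mathfrak s,\mathfrak r]\subset\mathfrak n$, and $[V_2,V_2]$, an equivariant image of the trivial module $\Lambda^2V_2$, lies in $\mathfrak r^{\mathfrak s}\cap\mathfrak n$. The submodule $\mathfrak n$ contains $V_2$. If $\mathfrak n=V_2$, then $[V_2,V_2]=0$ and $[\mathfrak r^{\mathfrak s},\mathfrak r^{\mathfrak s}]\subset\mathfrak r^{\mathfrak s}\cap\mathfrak n=0$; a nonzero element of $\mathfrak r^{\mathfrak s}$ acting trivially on $V_2$ exists and is central in $\mathfrak g$, hence in $\mathfrak n$: contradiction. If $\mathfrak n=\mathfrak r$, then $H$ vanishes on $\mathfrak r$ and on $\mathfrak s$: contradiction. So $\mathfrak n=V_2\oplus\mathbb RZ$, $Z\in\mathfrak r^{\mathfrak s}$; $Z$ acts on $V_2$ by a nilpotent scalar, that is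 trivially; $\mathfrak n=\mathbb R^3$, or $\mathfrak n=\mathfrak h_3$ with center $\mathbb RZ$. Moreover $\mathfrak u=\mathfrak s\oplus\mathfrak n$ and $\mathfrak u/\mathfrak n\cong\mathfrak{sl}_2(\mathbb R)$.

Every left-invariant metric on $\mathfrak{sl}_2(\mathbb R)$ has negative scalar curvature: in a Milnor frame $[e_i,e_j]=\lambda_ke_k$ (cyclic; Milnor 1976) with $\lambda_1,\lambda_2>0>\lambda_3$, it is
$$-\tfrac12\sum\lambda_i^2+\sum_{i<j}\lambda_i\lambda_j=-\tfrac12\big[(\lambda_1-\lambda_2)^2+\lambda_3^2-2\lambda_3(\lambda_1+\lambda_2)\big]<0.$$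
So (5.3) gives $\varepsilon\ge\sum_i|S_{A_i}|^2+\frac14|\mu_{\mathfrak n}|^2$.

*The key equation.* We have $\varphi|_{\mathfrak n}=0$. Let $x_1,x_2,x_3$ be an orthonormal basis of $\mathfrak n$, $P_i=x_j\times x_k\in\mathfrak n^\perp$ (orthonormal by (F2)), and write $\tau|_{\mathfrak n}=\mathrm{vol}_{\mathfrak n}(T,\cdot,\cdot)$. For $A\in\mathfrak g$ put $\chi(A)=\mathrm{tr}\,\mathrm{ad}A|_{\mathfrak n}$. By (3.1),
$$\lambda\langle P_i,A\rangle=d\tau(x_j,x_k,A)=-\tau([x_j,x_k],A)-\tau([A,x_j],x_k)-\tau(x_j,[A,x_k]).$$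
The last two terms are the action of $A$ on the form $\iota_T\mathrm{vol}_{\mathfrak n}$, which is $\iota_{[A,T]}\mathrm{vol}_{\mathfrak n}-\chi(A)\iota_T\mathrm{vol}_{\mathfrak n}$. Hence
$$\lambda\sum_i\langle P_i,A\rangle x_i=[A,T]-\chi(A)T-\sum_i\tau([x_j,x_k],A)x_i.\tag{7.1}$$
For $A\in\mathfrak u$, $\chi(A)=H(A)=0$ because $\mathfrak u/\mathfrak n$ is unimodular. The space $\langle P_1,P_2,P_3\rangle\cap h^\perp\subset\mathfrak p'$ has dimension at least $2$.

**Case (ii), $\mathfrak n$ abelian.** $V_2$ is $\mathrm{ad}\,\mathfrak g$-invariant. Since $[\mathfrak u,Z]=0$ and $\chi(A)=0$, $A\in\mathfrak p'$ acts on $V_2$ by a traceless $\rho_A$. Let $e\in\mathfrak n$ be a unit vector $\perp V_2$; then $[A,e]=:\eta\in V_2$. Symmetry of $\rho_A$ is one linear condition, so there is a unit $A\in\langle P_i\rangle\cap h^\perp$ with $\rho_A$ symmetric, eigenvalues $\pm\sigma$, $\sigma\ge0$; then $|S_A|^2=2\sigma^2+\frac12|\eta|^2$. Write $T=T_1+T_ee$ with $T_1\in V_2$. The left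 side of (7.1) has norm $\lambda$, so
$$\lambda=|[A,T]|\le\sigma|T_1|+|\eta||T_e|\le|T|\sqrt{\sigma^2+|\eta|^2}\le\sqrt2\,|T||S_A|.$$
A $2$-form in dimension $3$ is decomposable, so $|T|=|\tau|_{\mathfrak n}|\le\sqrt x$. Hence $\frac1{49}\le2x\varepsilon\le\frac43\varepsilon_0<0.0173$, false.

**Case (ii), $\mathfrak n=\mathfrak h_3$.** Take $x_3=\hat z\in\mathbb RZ$, $[x_1,x_2]=\mu_0\hat z$; so $\frac14|\mu_{\mathfrak n}|^2=\frac12\mu_0^2$. For $A\in\mathfrak p'$: $[A,\hat z]=0$, $[A,x_i]=\rho_Ax_i+\eta_i\hat z$ ($i\le2$), $\rho_A$ traceless. Choose a unit $A\in\langle P_i\rangle\cap h^\perp$ with $\rho_A$ symmetric, eigenvalues $\pm\sigma$, so that $|S_A|^2=2\sigma^2+\frac12|\eta|^2$. Let $T_1$ be the $\langle x_1,x_2\rangle$-part of $T$; then $|T_1|^2+\tau(\hat z,A)^2=\sum_{i\le2}\tau(\hat z,x_i)^2+\tau(\hat z,A)^2\le|\tau\hat z|^2\le x$. By (7.1),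
$$\lambda^2=|\rho_AT_1|^2+(\eta\cdot T_1-\mu_0\tau(\hat z,A))^2\le x(\sigma^2+|\eta|^2+\mu_0^2)\le2x\big(2\sigma^2+\tfrac12|\eta|^2+\tfrac12\mu_0^2\big)\le2x\varepsilon,$$
false as before.

**Case (iii): structure.** No estimate of $\varepsilon$ is needed here; (7.1) becomes rigid. $V_3=[\mathfrak s,\mathfrak r]\subset\mathfrak n$. The bracket $\Lambda^2V_3\cong V_3\to\mathfrak r$ is equivariant with image $0$ or $V_3$; as $V_3\subset\mathfrak n$ and $\mathfrak n$ is nilpotent, it is $0$. The line $\mathfrak r^{\mathfrak s}$ acts on $V_3$ by real scalars ($V_3\otimes\mathbb C$ is irreducible), not all zero by non-unimodularity. So $\mathfrak g=(\mathfrak s\oplus\mathbb Rd)\ltimes\mathfrak a$, $\mathfrak a=V_3\cong\mathfrak s$ abelian, $\mathrm{ad}d=\mathrm{Id}$ on $\mathfrak a$ after scaling $d$, and $H=\chi:=\mathrm{tr}\,\mathrm{ad}|_{\mathfrak a}=3d^*$. We have $\varphi|_{\mathfrak a}=0$. Take $x_i,P_i,n_0,C$ as in (F2) with $\langle x_1,x_2,x_3\rangle=\mathfrak a$, and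 $\tau|_{\mathfrak a}=\mathrm{vol}_{\mathfrak a}(T,\cdot,\cdot)$. The computation of (7.1) gives for all $A\in\mathfrak g$
$$\lambda\sum_i\langle P_i,A\rangle x_i=[A,T]-\chi(A)T.\tag{7.2}$$

*Locating $n_0$ and $A^*=\sum T_iP_i$.* The left side of (7.2), as a linear map in $A$, has rank $3$. Let $\langle\,,\rangle_0$ be the invariant form on $\mathfrak a\cong\mathfrak s$. For $A\equiv w+\kappa d$ mod $\mathfrak a$ ($w\in\mathfrak s$) the right side is $[w,T]-2\kappa T$, and $\langle[w,T],T\rangle_0=0$. Hence $\langle T,T\rangle_0\ne0$: otherwise the right side stays in the $2$-plane $\langle\cdot,T\rangle_0=0$ (and $T\neq0$ because the rank is not $0$). For $A=n_0$ the left side is $0$; pairing with $T$ gives $\kappa=0$, so $n_0\equiv w_0$ mod $\mathfrak a$ with $[w_0,T]=0$. For $A=A^*$ the left side is $\lambda T$; pairing with $T$ gives $A^*\equiv w^*+\kappa^*d$ with $\kappa^*=-\frac\lambda2$, $[w^*,T]=0$. The stabilizer in $\mathfrak s$ of the non-null $T$ is one-dimensional,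 so $[w^*,w_0]=0$ and $[A^*,n_0]\in\mathfrak a$. Also $\chi(A^*)=-\frac32\lambda$ and $\chi(n_0)=0$.

*Two equations on $C$.* Write $\tau|_C=\sum T_i\,x_j\wedge x_k+\sum\varsigma_i\,n_0\wedge x_i$. As $\mathfrak a$ is an abelian ideal and $\chi(n_0)=0$, for $X\in\mathfrak g$ and a $4$-form $\alpha$
$$d\alpha(X,n_0,x_1,x_2,x_3)=-\alpha([X,n_0],x_1,x_2,x_3)-\chi(X)\alpha(n_0,x_1,x_2,x_3);$$
the brackets $[n_0,x_i]\in\mathfrak a$ contribute a multiple of $\chi(n_0)\,\alpha(X,x_1,x_2,x_3)=0$. For $\alpha=\Theta$, $X=d$: $[d,n_0]\in\mathfrak a$, so the first term vanishes and $-3\,\Theta(n_0,x_1,x_2,x_3)=0$. Hence $(\tau|_C)^2=2\lambda\,{*\varphi}|_C=2\lambda\,n_0\wedge x_1\wedge x_2\wedge x_3$, that is, $\langle T,\varsigma\rangle=\lambda$. For $\alpha={*\varphi}$, $X=P_i$: by (F1), ${*\varphi}(V,x_1,x_2,x_3)=\langle V,n_0\rangle$, and the right side of $d{*\varphi}=\tau\varphi$ is $\langle\tau|_C,\iota_{P_i}\varphi|_C\rangle$ by self-duality, so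
$$-\langle[P_i,n_0],n_0\rangle-\chi(P_i)=T_i+\varsigma_i.$$
Multiply by $T_i$ and sum. Since $[A^*,n_0]\in\mathfrak a\perp n_0$, this gives $\frac32\lambda=|T|^2+\lambda$. So $|T|^2=\frac\lambda2$ and, by Cauchy–Schwarz, $|\varsigma|^2\ge\lambda^2/|T|^2=2\lambda$.

*Norm count.* From $\langle\tau,\iota_{P_i}\varphi\rangle=0$ and $\varphi(P_1,P_2,P_3)=-1$ we get $\tau(P_j,P_k)=T_i+\varsigma_i$. So $|\tau_P|^2=|T+\varsigma|^2$ for the restriction $\tau_P$ to $\langle P_i\rangle$, and $\ker\tau_P$ is spanned by $\sum(T_i+\varsigma_i)P_i$. Then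
$$7\lambda=|\tau|^2\ge|T|^2+|\varsigma|^2+|T+\varsigma|^2=2|T|^2+2|\varsigma|^2+2\lambda\ge7\lambda.$$
Equality holds: $\varsigma=2T$, $\tau$ has no mixed part, $\xi=\pm A^*/|T|$ (as $\tau|_C$ is nondegenerate), and $|a|,|b|,|c|$ are $|T|,2|T|,3|T|$ in some order, so $|abc|=6|T|^3=\frac3{\sqrt2}\lambda^{3/2}$. Lemma 4.1(b) gives $|H(\xi)|=\frac{7\lambda^2}{2|abc|}=\frac{7\sqrt2}6\sqrt\lambda$. But directly $|H(\xi)|=\frac{|\chi(A^*)|}{|T|}=\frac3{\sqrt2}\sqrt\lambda$. These differ: contradiction. This proves Proposition 5.1. $\square$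

## 8. Which isotropy algebras can occur

By (R) and Proposition 5.1:
$$\textit{there is no subalgebra of }\mathfrak g\textit{ complementary to }\mathfrak k;\textit{ in particular }\mathfrak k\neq0.\tag{8.1}$$
One might hope that a complementary subalgebra always exists. It does not: in $\mathfrak{so}(3)$ the bracket is the vector product, so there is no $2$-dimensional subalgebra, and nothing is complementary to $\mathfrak{so}(2)$. So the isotropy has to be treated.

$\mathfrak k\subset\mathfrak g_2$ annihilates $\tau$ and $\xi$. It therefore lies in the stabilizer of $\mathrm{diag}(ia,ib,ic)$ in $\mathfrak{su}(3)$ acting on $\xi^\perp=\mathbb C^3$. This is the diagonal $\mathfrak t^2$, or $\mathfrak u(2)$ if two of $a,b,c$ agree. The subalgebras of $\mathfrak u(2)$ up to conjugation are $0$, lines in $\mathfrak t^2$, $\mathfrak t^2$, $\mathfrak{su}(2)$, $\mathfrak u(2)$. The conjugation can be done inside the centralizer of $\tau$ in $SU(3)$, so it keeps the normal form (2.1). We exclude $\mathfrak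 t^2$ and $\mathfrak u(2)$ in Section 9, $\mathfrak{su}(2)$ in Section 11, lines in Section 12.

## 9. Isotropy $\mathfrak t^2$ or $\mathfrak u(2)$

Here basic forms are so few that $d$ can be written down. Let $\theta=e^7$, $\omega=\iota_\xi\varphi$, $\epsilon_1=e^{12}$, $\epsilon_2=e^{34}$, $\epsilon_3=e^{56}$, $(a_1,a_2,a_3)=(a,b,c)$, so $\varphi=\omega\theta+\rho$. In both cases no nonzero vector of $\mathbb C^3$ is $\mathfrak k$-fixed, so basic $1$-forms are multiples of $\theta$. As $H$ is closed with $H(\xi)\neq0$, $d\theta=0$. Let $\xi$ also denote its lift to $\mathfrak g$ commuting with $\mathfrak k$; then $L_\xi\theta=0$.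

**Step 1: $\mathfrak k=\mathfrak t^2$, the differentials.** The weights on $\mathbb C^3$ are $\theta_1,\theta_2,\theta_3$ with only the relation $\sum\theta_i=0$. So no $\theta_i$ and no $\theta_i\pm\theta_j$ ($i\ne j$) vanishes, and among $\pm\theta_1\pm\theta_2\pm\theta_3$ only $\pm(\theta_1+\theta_2+\theta_3)$ vanish. The basic $2$-forms are $\langle\epsilon_1,\epsilon_2,\epsilon_3\rangle$, the basic $3$-forms $\langle\theta\epsilon_i,\mathrm{Re}\,\Omega,\mathrm{Im}\,\Omega\rangle$. As $\mathrm{ad}\xi$ commutes with $\mathfrak k$, it acts on each complex line as a complex scalar. So $L_\xi\epsilon_i=p_i\epsilon_i$ and $L_\xi\rho=\mathrm{Re}(z\Omega)$; if the scalars are $s_i$, then $p_i=-2\mathrm{Re}\,s_i$ and $z=-\sum s_i$, so $\mathrm{Re}\,z=\frac12\sum p_j$. From $L_\xi\tau=\iota_\xi d\tau=\lambda\omega$ we get $p_i=\lambda/a_i$.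

Since $\iota_\xi d\epsilon_i=L_\xi\epsilon_i$, $d\epsilon_i=p_i\theta\epsilon_i+\mathrm{Re}(f_i\Omega)$ with $f_i\in\mathbb C$. From $d\varphi=0$, $d\rho=-d\omega\wedge\theta$ is divisible by $\theta$, so $d\rho=\theta\wedge\iota_\xi d\rho=\theta\wedge L_\xi\rho$. The $\theta$-free part of $0=d(\epsilon_i\wedge\rho)$ is $\mathrm{Re}(f_i\Omega)\wedge\mathrm{Re}\,\Omega=0$; as $\mathrm{Im}\,\Omega\wedge\mathrm{Re}\,\Omega\ne0$, $f_i\in\mathbb R$. So $d\epsilon_i=p_i\theta\epsilon_i+f_i\rho$, and $d^2\epsilon_i=0$ reads $f_i(d\rho-p_i\theta\rho)=0$. Thus, if $f_i\neq0$, then $L_\xi\rho=p_i\rho$ and $p_i=\frac12\sum p_j$.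

The $\rho$-part of $d\tau=\lambda\varphi$ is $\sum a_if_i=\lambda$, so some $f_i\neq0$, say $f_1$. Then $p_1=p_2+p_3$, that is $\frac1a=\frac1b+\frac1c$, so $bc=a(b+c)=-a^2$ and $7\lambda=|\tau|^2=a^2+(b+c)^2-2bc=4a^2$.

**Step 2: $\mathfrak k=\mathfrak t^2$, Ricci curvature in the direction $\xi$.** This gives a second value of $\lambda/a^2$. Let $\Xi$ be the invariant vector field near $o$ with $\tau^3=6abc\,\iota_\Xi\mathrm{vol}$; $\Xi_o=\xi$. Its dual $1$-form is invariant with value $\theta$ at $o$, hence closed; $|\Xi|=1$, and $\mathrm{div}\,\Xi$ is constant. So $\nabla\Xi=\frac12L_\Xi g$ is symmetric and $\nabla_\Xi\Xi=0$ (as $\langle\nabla_\Xi\Xi,V\rangle=\langle\nabla_V\Xi,\Xi\rangle=0$). The general identity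
$$\mathrm{div}(\nabla_\Xi\Xi)-\Xi(\mathrm{div}\,\Xi)=\mathrm{tr}(\nabla\Xi)^2+\mathrm{Ric}(\Xi,\Xi)$$
then gives $\mathrm{Ric}(\xi,\xi)=-|\nabla\Xi|^2$ at $o$. The field $\Xi$ commutes with all $X\in\mathfrak g$. So with the lift $\xi\in\mathfrak g$, a Killing field with the same value at $o$, and $X,Y\in\mathfrak g$,
$$(L_\Xi g)_o(X,Y)=\Xi(g(X,Y))_o=\xi(g(X,Y))_o=-\langle\mathrm{ad}\xi\,X,Y\rangle-\langle X,\mathrm{ad}\xi\,Y\rangle,$$
the sign coming from the negative bracket. Hence $(L_\Xi g)_o=p_ig$ on the $i$-th line, the lines are mutually orthogonal for it, and $\iota_\xi(L_\Xi g)_o=0$ because $[\xi,\xi]=0$ and $L_\xi\theta=0$. So $\nabla\Xi=\frac{p_i}2$ on the $i$-th line. Note $\sum_{i<j}\frac1{a_ia_j}=\frac{a+b+c}{abc}=0$, so $\sum p_i^2=(\sum p_i)^2$. By Lemma 4.1(c),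
$$\tfrac32\lambda=|\nabla\Xi|^2=\tfrac12\sum p_i^2=\tfrac12\big(\sum p_i\big)^2=\tfrac12(2p_1)^2=\frac{2\lambda^2}{a^2}.$$
So $\lambda=\frac34a^2$, contradicting $\lambda=\frac47a^2$.

**Step 3: $\mathfrak k=\mathfrak u(2)$**, say $a=b$, $c=-2a$. As $\mathfrak u(2)\supset\mathfrak t^2$, the basic $2$-forms are $\langle\epsilon_1+\epsilon_2,\epsilon_3\rangle$, and $\mathrm{ad}\xi$ acts by complex scalars on $\mathbb C^2$ and on the third line. From $L_\xi\tau=\lambda\omega$ the eigenvalues are $p_1=p_2=\frac\lambda a$ and $p_3=-\frac\lambda{2a}$. The argument of Step 1, applied to $\epsilon=\epsilon_1+\epsilon_2$ and $\epsilon=\epsilon_3$ (it used only $d\theta=0$, $\epsilon\wedge\rho=0$, $d^2\epsilon=0$), shows that $d\epsilon$ can have a nonzero $\rho$-part only if the eigenvalue of $\epsilon$ equals $\frac12\sum p_j=\frac{3\lambda}{4a}$. Neither does. So $d\tau=\lambda\varphi$ has no $\rho$-part: contradiction.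

## 10. One-dimensional ideals and summands $\mathfrak{aff}$

In the remaining cases algebras of the form $\mathfrak s_0\oplus\mathfrak{aff}$ appear repeatedly. The line $\mathbb RE\subset\mathfrak{aff}$ is an ideal, and this section shows what such an ideal costs.

**Lemma 10.1.** Let $Z\in\mathfrak g$, $[\mathfrak k,Z]=0$, $[A,Z]=\zeta(A)Z$ for all $A\in\mathfrak g$, with unit image in $\mathfrak g/\mathfrak k$. Let $Y\perp Z$ be defined by $Z\times Y=\tau Z$. Then $H(Z)=\zeta(Z)=0$ and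
$$H(Y)+2\zeta(Y)=3\lambda,\qquad(H+\zeta)(\tau^2Z)=0.$$

*Proof.* **Step 1: preparations.** $[Z,Z]=0$ gives $\zeta(Z)=0$, and $\mathrm{ad}Z=-\zeta(\cdot)Z$ has trace $-\zeta(Z)=0$. By the Jacobi identity $\zeta$ is a character; it vanishes on $\mathfrak k$, so it is a closed basic $1$-form. For basic $\alpha$, $(L_Z\alpha)(A_1,\dots)=\sum\zeta(A_i)\alpha(\dots,Z,\dots)$, that is, $L_Z\alpha=\zeta\wedge\iota_Z\alpha$. The vector $Y$ exists since $\tau Z\perp Z$, and it is $\mathfrak k$-fixed. For $\mathfrak k$-fixed $V$ we have, using $L_V\iota_Z=\iota_ZL_V+\iota_{[V,Z]}$ and (3.3) with $H(Z)=0$,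
$$d\iota_V\iota_Z\mathrm{vol}=L_V\iota_Z\mathrm{vol}-\iota_Vd\iota_Z\mathrm{vol}=(\zeta(V)-H(V))\,\iota_Z\mathrm{vol}.\tag{10.1}$$
Also $\zeta\wedge\iota_Z\mathrm{vol}=\zeta(Z)\mathrm{vol}=0$, and applying $\iota_V$,
$$\zeta\wedge\iota_V\iota_Z\mathrm{vol}=\zeta(V)\,\iota_Z\mathrm{vol}.\tag{10.2}$$

**Step 2: the first identity.** Put $\varphi_Z=\iota_Z\varphi$, $\sigma=\iota_Z\tau$. Then $d\varphi_Z=L_Z\varphi=\zeta\varphi_Z$ and $d\sigma=L_Z\tau-\iota_Zd\tau=\zeta\sigma-\lambda\varphi_Z$, so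
$$d(\varphi_Z^2\sigma)=3\zeta\varphi_Z^2\sigma-\lambda\varphi_Z^3.$$
Here $\varphi_Z^3=6\iota_Z\mathrm{vol}$. Since $\langle\tau Z,W\rangle=\varphi(Z,Y,W)$, $\sigma=\iota_Y\varphi_Z$, hence $\varphi_Z^2\sigma=\frac13\iota_Y\varphi_Z^3=2\iota_Y\iota_Z\mathrm{vol}$. By (10.1), (10.2) with $V=Y$: $2(\zeta-H)(Y)=6\zeta(Y)-6\lambda$, the first claim.

**Step 3: the second identity.** As $d\Theta=0$, $\Theta_Z=\iota_Z\Theta$ satisfies $d\Theta_Z=\zeta\Theta_Z$, so $d(\varphi_Z\Theta_Z)=2\zeta\varphi_Z\Theta_Z$. We have $\Theta_Z=2\sigma\tau-2\lambda\iota_Z{*\varphi}$, and $\varphi_Z\wedge\iota_Z{*\varphi}=0$ (in (1.1) with $Z=e_7$ this is $\omega\wedge\mathrm{Im}\,\Omega=0$ up to sign). So $\varphi_Z\Theta_Z=2\varphi_Z\sigma\tau$.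

Write $\tau=z\sigma+\tau_6$ and $\varphi=z\varphi_Z+\rho'$ along $Z\oplus Z^\perp$, $z$ dual to $Z$, $\mathrm{vol}=z\wedge\mathrm{vol}_6$. The $z$-part of $\tau\varphi=-{*\tau}$ is $\sigma\rho'+\tau_6\varphi_Z=-{*_6}\tau_6$. Wedging with $\sigma$, and using $\sigma z\sigma=0$ and $\sigma\wedge{*_6}\beta=-{*_6}\iota_{\sigma^\sharp}\beta$ for $2$-forms $\beta$ in dimension $6$ (check: $\sigma=e^1$, $\beta=e^{12}$: $e^{13456}=-{*_6}e^2$), we get
$$\varphi_Z\sigma\tau=\sigma\tau_6\varphi_Z=-\sigma\wedge{*_6}\tau_6={*_6}(\iota_{\tau Z}\tau_6)=\iota_v\iota_Z\mathrm{vol},$$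
where $v$ is the projection of $\tau^2Z$ to $Z^\perp$: indeed $\iota_{\tau Z}\tau=\langle\tau^2Z,\cdot\rangle$, and ${*_6}v^\flat=\iota_v\mathrm{vol}_6$. The vector $v$ is $\mathfrak k$-fixed, so (10.1) and (10.2) give $(\zeta-H)(v)=2\zeta(v)$, that is, $(H+\zeta)(v)=0$. Since $H(Z)=\zeta(Z)=0$, $v$ may be replaced by $\tau^2Z$. $\square$

**Lemma 10.2.** If $\mathfrak g=\mathfrak s_0\oplus\mathfrak{aff}$, $\mathfrak{aff}=\langle T,E\rangle$, $[T,E]=E$, $\mathfrak s_0$ semisimple, $\mathfrak k\subset\mathfrak s_0$, then the fixed space $F=(\mathfrak g/\mathfrak k)^{\mathfrak k}$ is not of the form $\mathbb R\xi\oplus(\text{complex line})$.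

*Proof.* Suppose it is. As $\mathfrak k$ commutes with $\tau$, the complex line is $\tau$-invariant. Diagonalize $\tau$ on $\xi^\perp=\mathbb C^3$ in a unitary basis, of determinant $1$ after adjusting phases, whose last vector spans this line. So we have a frame (1.1) with (2.1) and $F=\langle e_5,e_6,e_7\rangle$, $\xi=e_7$; $e_5\times e_6=e_7$ cyclically, $\tau e_5=ce_6$, $\tau e_6=-ce_5$. Let $Z$ be the multiple of $E$ with unit image; $Z\in F$. In Lemma 10.1, $\zeta=T^*=H$. So $H(Y)=\lambda$, $H(\tau^2Z)=0$, $H(Z)=0$.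

Rotating $\langle e_5,e_6\rangle$, and $\langle e_1,e_2\rangle$ oppositely, preserves (1.1) and $\tau$. So we may assume $Z=\cos\psi\,e_7+\sin\psi\,e_5$. If $\sin\psi=0$, then $\tau Z=0$ and $Y=0$, contradicting $H(Y)=\lambda$. As $\tau^2Z=-c^2\sin\psi\,e_5$, $H(e_5)=0$. Then $\cos\psi\,H(e_7)=H(Z)=0$ and $H(\xi)\neq0$ force $Z=\pm e_5$. Now $e_5\times Y=\tau e_5=ce_6$ and $e_5\times e_7=-e_6$, so $Y=-ce_7$ and $H(\xi)=-\lambda/c$. By Lemma 4.1(b), $-ab=\frac12|\tau|^2$, so $2|ab|=a^2+b^2+c^2>2|ab|$. Contradiction. $\square$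

## 11. Isotropy $\mathfrak{su}(2)$

Let $\mathfrak k=\mathfrak{su}(2)$, $\dim\mathfrak g=10$. On $\mathbb C^3=\mathbb C^2\oplus\mathbb C$ it acts by the standard and the trivial representation. So as a $\mathfrak k$-module $\mathfrak g=V_3\oplus3V_1\oplus V_4$ with $V_3=\mathfrak k$, and $F=\mathbb R\xi\oplus$ complex line. Let $\mathfrak s\supset\mathfrak k$ be a Levi subalgebra (Malcev) and $\mathfrak r$ the radical. $V_4$ has multiplicity one, so $V_4\subset\mathfrak r$ or $V_4\subset\mathfrak s$.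

**Step 1: $V_4\subset\mathfrak r$.** Then the $\mathfrak k$-module $\mathfrak s$ is $V_3$ plus trivial summands, so $\mathfrak s=\mathfrak k\oplus\mathfrak s'$ with $\mathfrak s'$ the centralizer of $\mathfrak k$ in $\mathfrak s$, an ideal, semisimple of dimension $0$ or $3$. If $3$, then $\mathfrak r=V_4=[\mathfrak k,\mathfrak r]$ and $\mathfrak g$ is perfect, hence unimodular: contradiction. If $0$, $\mathfrak r$ is complementary to $\mathfrak k$, excluded by (8.1).

**Step 2: $V_4\subset\mathfrak s$.** Then $\dim\mathfrak s\in\{7,8,9,10\}$. There is no semisimple algebra of dimension $7$. For dimension $9$, $\mathfrak s\otimes\mathbb C$ is a sum of three $\mathfrak{sl}_2(\mathbb C)$, and the projection of $\mathfrak k\otimes\mathbb C$ to each is zero or an isomorphism. So the $\mathfrak k$-module $\mathfrak s$ has only $V_3$ and $V_1$ summands: excluded. For $10$, $\mathfrak g=\mathfrak s$ is unimodular. For $8$, $\mathfrak s\otimes\mathbb C=\mathfrak{sl}_3(\mathbb C)$,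 so $\mathfrak s$ is simple and acts trivially on the $2$-dimensional $\mathfrak r$, which must be non-unimodular. So $\mathfrak g=\mathfrak s\oplus\mathfrak{aff}$ with $\mathfrak k\subset\mathfrak s$: excluded by Lemma 10.2.

## 12. One-dimensional isotropy

Let $\mathfrak k=\mathbb R\kappa$, $\dim\mathfrak g=8$. On $\mathbb C^3=\xi^\perp$, $\kappa$ has weights $\theta_1+\theta_2+\theta_3=0$, not all zero. At most one of them vanishes, so $F=(\mathfrak g/\mathfrak k)^{\mathfrak k}$ has dimension $1$, or $3$, and in the second case it is $\mathbb R\xi\oplus$ complex line. If $\kappa\notin[\mathfrak g,\mathfrak g]$, a hyperplane containing $[\mathfrak g,\mathfrak g]$ but not $\kappa$ is a subalgebra complementary to $\mathfrak k$, contradicting (8.1). So $\kappa\in[\mathfrak g,\mathfrak g]$.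

**Step 1: a Levi subalgebra normalized by $\kappa$.** The closure $\mathcal T$ of $\exp(\mathbb R\,\mathrm{ad}\kappa)$ in $\mathrm{Aut}(\mathfrak g)$ is compact, since $\mathrm{ad}\kappa$ is skew for some inner product. We show that a compact group $\mathcal T$ of automorphisms preserves a Levi subalgebra. If the radical $\mathfrak r$ is abelian, the Levi subalgebras are the images of the Lie algebra sections $\mathfrak g/\mathfrak r\to\mathfrak g$. These form a nonempty finite-dimensional affine space, differences being the cocycles with values in $\mathfrak r$, and $\mathcal T$ acts on it affinely; averaging gives a fixed point. In general, take a $\mathcal T$-invariant Levi subalgebra of $\mathfrak g/[\mathfrak r,\mathfrak r]$ and replace $\mathfrak g$ by its preimage, whose radical is $[\mathfrak r,\mathfrak r]$ and whose Levi subalgebras are Levi subalgebras of $\mathfrak g$; iterate along the derived series of $\mathfrak r$.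

**Step 2: $\kappa$ acts as an element of $\mathfrak s$.** Let $\mathfrak s$ be such a Levi subalgebra and $\kappa=\kappa_s+\kappa_r\in\mathfrak s\oplus\mathfrak r$. Then $[\kappa_r,\mathfrak s]\subset\mathfrak s\cap\mathfrak r=0$. So $\mathrm{ad}_{\mathfrak s}\kappa_s=\mathrm{ad}\kappa|_{\mathfrak s}$ is semisimple with imaginary eigenvalues; hence $\mathrm{ad}\kappa_s$ is semisimple on the $\mathfrak s$-module $\mathfrak g$, and it commutes with $\mathrm{ad}\kappa$ because $[\kappa,\kappa_s]=0$. Thus $\mathrm{ad}\kappa_r$ is semisimple. Also $[\mathfrak g,\mathfrak g]=\mathfrak s+[\mathfrak g,\mathfrak r]$, so $\kappa_r\in[\mathfrak g,\mathfrak g]\cap\mathfrak r=[\mathfrak g,\mathfrak r]\subset$ nilradical, and $\mathrm{ad}\kappa_r$ is nilpotent. Hence $\kappa_r$ is central, $\mathrm{ad}\kappa=\mathrm{ad}\kappa_s$, and $\kappa_s\neq0$ by faithfulness.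

**Step 3: the list of algebras.** If $\kappa_s$ has a nonzero component in an ideal $\mathfrak{sl}_2(\mathbb R)$ of $\mathfrak s$, this component is elliptic, hence not in a Borel subalgebra $\mathfrak b$. Then $\mathfrak b+(\text{other ideals of }\mathfrak s)+\mathfrak r$ is a subalgebra complementary to $\mathfrak k$, contradicting (8.1). So $\kappa_s$ has no component in $\mathfrak{sl}_2(\mathbb R)$-ideals. As $\mathfrak g$ is not unimodular, $\dim\mathfrak r\ge2$ (if $\dim\mathfrak r\le1$, then $\mathfrak g$ is $\mathfrak s$ or $\mathfrak s\oplus\mathbb R$), so $\dim\mathfrak s\in\{3,6\}$, and $\mathfrak s$ is not $\mathfrak{sl}_2(\mathbb R)$ or $2\,\mathfrak{sl}_2(\mathbb R)$. Since $\mathrm{ad}\kappa$ is semisimple, $\dim F$ is the dimension of the centralizer of $\kappa$ minus $1$. What remains: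

* $\mathfrak s=\mathfrak{su}(2)$, $\dim\mathfrak r=5$. If $\mathfrak r=5V_1$, the centralizer has dimension $6$ and $\dim F=5$, impossible. If $\mathfrak r=V_5$, $\mathfrak g$ is perfect, impossible. Left: **(L1)** $\mathfrak r=V_3\oplus2V_1$ and **(L2)** $\mathfrak r=V_4\oplus V_1$.
* $\mathfrak s=2\,\mathfrak{su}(2)$. Then $\mathfrak r$ is a trivial $2$-dimensional module, non-unimodular, so $\mathfrak g=\mathfrak s\oplus\mathfrak{aff}$, and $\kappa_r=0$ as the center is $0$. Both components of $\kappa$ are nonzero (else $\dim F=1+3+2-1=5$), so $\dim F=1+1+2-1=3$: excluded by Lemma 10.2.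
* $\mathfrak s=\mathfrak{su}(2)\oplus\mathfrak{sl}_2(\mathbb R)$, $\kappa_s\in\mathfrak{su}(2)$. Then $\mathfrak r$ is the standard module of $\mathfrak{sl}_2(\mathbb R)$ ($\mathfrak g$ perfect, impossible) or trivial ($\dim F=1+3+2-1=5$, impossible).
* $\mathfrak s=\mathfrak{sl}_2(\mathbb C)$, simple of real dimension $6$, so it acts trivially on the $2$-dimensional $\mathfrak r$. Then $\mathfrak g=\mathfrak s\oplus\mathfrak{aff}$, $\kappa_r=0$, the centralizer of $\kappa$ has dimension $2+2$, and $\dim F=3$: excluded by Lemma 10.2.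

In (L1) and (L2) let $E_1,E_2,E_3$ be a basis of $\mathfrak{su}(2)$ with $[E_i,E_j]=E_k$ cyclically and $\kappa_s\in\mathbb RE_3$. In both cases the contradiction is the same: a coassociative abelian ideal is found, and $\varphi$ vanishes on its orthogonal complement because $[E_1,E_2]=E_3$ is isotropy.

**Step 4: (L2).** Let $\mathfrak r^{\mathfrak s}=\mathbb Rd$. The nilradical $\mathfrak n$ contains $V_4=[\mathfrak s,\mathfrak r]$, and $d\notin\mathfrak n$, as otherwise $\mathfrak r$ is nilpotent and $\mathfrak g$ unimodular; so $\mathfrak n=V_4$. The bracket $\Lambda^2V_4=3V_1\oplus V_3\to\mathfrak n=V_4$ is equivariant, so it is $0$. The map $\mathrm{ad}d|_{V_4}$ commutes with $\mathfrak{su}(2)$ and has nonzero trace ($H\neq0$), so it is right multiplication by a nonzero quaternion, invertible. $\kappa_r$ is central, so it lies in $\mathfrak r^{\mathfrak s}=\mathbb Rd$ and is $0$; $\kappa=\kappa_s$. $V_4$ is an abelian ideal, so $\varphi|_{V_4}=\lambda^{-1}d\tau|_{V_4}=0$,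 and the image of $V_4$ in $\mathfrak g/\mathfrak k$ is coassociative. $\kappa$ has weights proportional to $1$, $0$, $\frac12$ on $\langle E_1,E_2\rangle$, $d$, $V_4$. So the invariant complement $V_4^\perp$ is $\langle E_1,E_2,d\rangle$ mod $\mathfrak k$. But
$$\lambda\varphi(E_1,E_2,d)=-\tau([E_1,E_2],d)=-\tau(E_3,d)=0,$$
contradicting $\varphi|_{V_4^\perp}=\pm\mathrm{vol}$ from (F1).

**Step 5: (L1), structure.** $[V_3,V_3]=0$ as in case (iii) of Section 7. $\mathfrak r^{\mathfrak s}$ is a $2$-dimensional algebra acting on $V_3$ by scalars. Choose $\mathfrak r^{\mathfrak s}=\langle d,e\rangle$ with $e$ acting trivially on $V_3$, $d$ acting by $p$, and $[d,e]=qe$: if the character is nonzero, let $e$ span its kernel, an ideal of $\mathfrak r^{\mathfrak s}$; if it is zero, $\mathfrak r^{\mathfrak s}\cong\mathfrak{aff}$ by non-unimodularity, and we take $e\in[\mathfrak r^{\mathfrak s},\mathfrak r^{\mathfrak s}]$. $\kappa_r$ is central and lies in $\mathfrak r^{\mathfrak s}\cap[\mathfrak g,\mathfrak r]\subset\mathbb Rqe$;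 $e$ is not central if $q\neq0$; so $\kappa_r=0$. Scale $\kappa=E_3$. $\mathfrak a=V_3\oplus\mathbb Re$ is an abelian ideal, so $\varphi|_{\mathfrak a}=0$ and $\mathfrak a$ is coassociative.

Let $v_1,v_2,v_3$ be a basis of $V_3$ with $[E_i,v_j]=v_k$ cyclically, $[E_j,v_i]=-v_k$, $[E_i,v_i]=0$. Invariance under $\kappa$ gives $\tau|_{\mathfrak a}=\alpha v^{12}+\beta v^3\wedge e^*$ in the dual basis. With $\omega_A:=\iota_A\varphi|_{\mathfrak a}$, (3.1) gives $\lambda\omega_A=-\tau([A,\cdot],\cdot)-\tau(\cdot,[A,\cdot])$ on $\mathfrak a$, so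
$$\lambda\omega_{E_1}=\alpha v^{13}-\beta v^2e^*,\quad\lambda\omega_{E_2}=\alpha v^{23}+\beta v^1e^*,\quad\lambda\omega_d=-2p\alpha v^{12}-(p+q)\beta v^3e^*.\tag{12.1}$$
By (F1), $\omega_{E_1}$ is nondegenerate, so $\alpha\beta\ne0$.

**Step 6: (L1), the orthogonal complement of $\mathfrak a$.** The complement $\mathfrak a^\perp$ is the graph of a $\kappa$-equivariant map $\langle E_1,E_2,d\rangle\to\mathfrak a$. As $\kappa=E_3$ rotates $E_1\mapsto E_2\mapsto-E_1$ and $v_1\mapsto v_2\mapsto-v_1$ and kills $d,v_3,e$, $\mathfrak a^\perp$ is spanned (mod $\mathfrak k$) by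
$$P_1=E_1+f_1v_1+f_2v_2,\qquad P_2=E_2+f_1v_2-f_2v_1,\qquad P_0=d+f_3v_3+f_4e,$$
and $\varphi(P,P',\mathfrak a)=0$ for $P,P'\in\mathfrak a^\perp$ by (F1). We use this three times, together with (12.1) and $\varphi|_{\mathfrak a}=0$.

First, $\lambda\varphi(E_1,E_2,e)=-\tau(E_3,e)=0$. So $0=\lambda\varphi(P_1,P_2,e)=\lambda\omega_{E_1}(f_1v_2-f_2v_1,e)-\lambda\omega_{E_2}(f_1v_1+f_2v_2,e)=-2\beta f_1$, and $f_1=0$.

Second, $\lambda\varphi(E_1,E_2,v_3)=\tau(E_1,v_1)+\tau(E_2,v_2)=:2m$, where the $E_3$-term drops out and the two terms are equal: $\kappa$-invariance of $\tau$ on $(E_1,v_2)$ says $\tau(E_2,v_2)-\tau(E_1,v_1)=0$. So $0=\lambda\varphi(P_1,P_2,v_3)=2m-f_2\lambda\omega_{E_1}(v_1,v_3)-f_2\lambda\omega_{E_2}(v_2,v_3)=2m-2\alpha f_2$, and $m=\alpha f_2$.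

Third, $\lambda\varphi(E_1,d,v_1)=-\tau([d,v_1],E_1)=p\,\tau(E_1,v_1)=pm$. So
$$0=\lambda\varphi(P_1,P_0,v_1)=pm+\lambda\omega_{E_1}(f_3v_3+f_4e,v_1)+f_2\lambda\omega_d(v_1,v_2)=pm-\alpha f_3-2p\alpha f_2,$$
and with $m=\alpha f_2$ we get $f_3=-pf_2$.

**Step 7: (L1), the contradiction.** The map $\mathrm{ad}v_3$ sends $E_1\mapsto v_2$, $E_2\mapsto-v_1$, $E_3\mapsto0$, $d\mapsto-pv_3$, and kills $\mathfrak a$; so $(\mathrm{ad}v_3)^2=0$. Hence $P_1,P_2,P_0$ are the images of $E_1,E_2,d+f_4e$ under the automorphism $\exp\mathrm{ad}(f_2v_3)$, which fixes $E_3$. So $[P_1,P_2]=E_3=\kappa$ and $[P_0,P_i]=0$. Therefore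
$$\lambda\varphi(P_1,P_2,P_0)=-\tau(\kappa,P_0)=0,$$
contradicting $\varphi|_{\mathfrak a^\perp}=\pm\mathrm{vol}$.

All isotropy algebras listed in Section 8 are now excluded: $\mathfrak k=0$ by Proposition 5.1, $\mathfrak t^2$ and $\mathfrak u(2)$ in Section 9, $\mathfrak{su}(2)$ in Section 11, lines here. So $\tau_o\neq0$ is impossible, which proves Theorem 1.3 and, by Section 3, Theorem 1.2. $\blacksquare$
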